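\title{The maximal connected skew shapes in the Schur-positivity order}

\begin{abstract}
Order the skew shapes with $N$ cells by declaring one larger than another when the difference of their skew Schur functions is Schur-positive. McNamara and Pylyavskyy conjectured that the connected shapes have exactly $N$ maximal classes, represented by the ribbons that follow the diagonal of an $R\times(N-R+1)$ box for $R=1,\dots,N$. We prove this conjecture. The main tool is an exchange theorem: two ribbons that differ by moving one cell between adjacent rows are always comparable, and a lexicographic rule says which is larger. Its proof combines the Schur-nonnegativity of Temperley--Lieb immanants with a vanishing argument. We also show that each maximal class contains no connected shape other than the diagonal ribbon and its rotation by $180^\circ$.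
\end{abstract}

\section{Introduction}

For partitions $\mu\subseteq\lambda$, the \emph{skew shape} $D=\lambda/\mu$ is the set of cells $(i,c)$ with $\mu_i<c\le\lambda_i$, where $i$ is the row, counted from the top, and $c$ is the column. A filling of $D$ by positive integers is \emph{semistandard} if it increases weakly along rows from left to right and strictly down columns. The skew Schur function $s_D$ is the sum of the monomials $\prod_{(i,c)\in D}x_{T(i,c)}$ over all semistandard fillings $T$. Its expansion in Schur functions is given by the Littlewood--Richardson rule. The \emph{reading word} of a filling lists the rows from top to bottom, each from right to left. A word is a \emph{lattice word} if each of its initial segments contains at least as many letters $i$ as letters $i+1$, for every $i$. An \emph{LR filling} is a semistandard filling whose reading word is a lattice word. The rule states that the coefficient of $s_\nu$ in $s_D$ is the number of LR fillings of $D$ of content $\nu$, that is, with $\nu_i$ entries equal to $i$ for each $i$.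

For symmetric functions $F$ and $G$ write $F\ge_s G$ if $F-G$ is a linear combination of Schur functions with nonnegative coefficients. Let $[D]$ be the class of all skew shapes whose skew Schur function equals $s_D$, and let $\mathcal P_N$ be the set of classes of shapes with $N$ cells, ordered by $[D]\ge_s[D']$ if $s_D\ge_s s_{D'}$. Thus $[D]\ge_s[D']$ says that $D$ has at least as many LR fillings as $D'$ of every content. Which shapes are largest?

For all shapes together the answer is immediate. An LR filling is determined by its reading word, and if no two of the $N$ cells share a row or a column, then every lattice word of length $N$ occurs. So $\mathcal P_N$ has a greatest element, given by a shape that falls apart into single cells. The question has content once this is forbidden. A skew shape is \emph{connected} if its cells form a single edgewise-connected region, and we look for the maximal elements among the classes of connected shapes.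

Each pair of vertically adjacent cells imposes a condition on fillings, so one expects the maximal shapes to have as few such pairs as connectedness allows. These are the \emph{ribbons}, the connected shapes in which consecutive rows share exactly one column. Take a ribbon with two rows, of lengths $p$ (top) and $q$ (bottom). In an LR filling the top row consists of $1$'s and the bottom row of $1$'s followed by $j$ entries $2$; the column condition asks $j\ge1$, and the lattice condition asks $j\le p$. The skew Schur function is therefore $\sum_{j=1}^{\min(p,q)}s_{(N-j,j)}$, which is largest when $p$ and $q$ are as equal as possible. Transposing shapes preserves the order, so the column lengths should be as equal as possible too. The ribbons with row lengths $2,2,1$ and $2,1,2$ have the same rows in a different order, but the column lengths are $1,2,2$ in some order for the first and $1,3,1$ for the second, and indeed the first is larger (Example~\ref{ex:five}). A ribbon whose rows and columns are both spread evenly should follow the diagonal of its bounding box.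

The \emph{box diagonal diagram} $P_{R,S}$ makes this precise. In a grid $R$ cells high and $S$ cells wide, let $L$ be the line $y=\frac RS x$ from the bottom left corner to the top right corner. Then $P_{R,S}$ consists of the cells whose interior or top left corner lies on $L$; see Figure~\ref{fig:box}. It is a ribbon with $R$ rows, $S$ columns and $R+S-1$ cells (Lemma~\ref{lem:P}). McNamara and Pylyavskyy conjectured that the subposet of $\mathcal P_N$ given by connected shapes has exactly $N$ maximal elements, the classes $[P_{R,N-R+1}]$ for $R=1,\dots,N$; the conjecture is stated in \cite{TvW}. We prove it.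

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!35] (0,0) rectangle (2,1) (1,1) rectangle (4,2) (3,2) rectangle (5,3) (4,3) rectangle (6,4);
\draw[gray] (0,0) grid (6,4);
\draw[thick] (0,0) -- (6,4);
\fill (3,2) circle (0.1);
\end{tikzpicture}
\caption{The box diagonal diagram $P_{4,6}$ (shaded), with row lengths $2,3,2,2$ from the bottom. The diagonal passes through the marked lattice point; the cell that has this point as its top left corner is included and keeps the shape connected.}
\label{fig:box}
\end{figure}

\begin{theorem}\label{thm:main}
Let $D$ be a connected skew shape with $N$ cells and $R$ nonempty rows. Then $s_{P_{R,N-R+1}}\ge_s s_D$. The classes $[P_{R,N-R+1}]$, $R=1,\dots,N$, are pairwise incomparable. Hence the maximal elements among connected skew shapes in $\mathcal P_N$ are exactly these $N$ classes.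
\end{theorem}

So for each $R$ the connected shapes with $N$ cells and $R$ rows have a greatest class. Transposition gives a second bound, and the maximal classes can be listed completely.

\begin{corollary}\label{cor:two}
A connected skew shape $D$ with $N$ cells, $R$ rows and $C$ columns satisfies both $s_D\le_s s_{P_{R,N-R+1}}$ and $s_D\le_s s_{P_{N-C+1,C}}$.
\end{corollary}

\begin{theorem}\label{thm:classes}
If $D$ is a connected skew shape with $s_D=s_{P_{R,N-R+1}}$, then, up to translation, $D$ is $P_{R,N-R+1}$ or its rotation by $180^\circ$.
\end{theorem}

Section~\ref{sec:ribbons} reduces Theorem~\ref{thm:main} to ribbons. Section~\ref{sec:exchange} states the exchange theorem, which compares any two ribbons that differ by moving one cell between adjacent rows, and reduces it to an inequality between two products of determinants. That inequality is proved in Section~\ref{sec:swap}, using the Temperley--Lieb immanants recalled in Section~\ref{sec:TL}. Section~\ref{sec:line} moves an arbitrary ribbon, one cell at a time and always upward in the order, to the diagonal one. Section~\ref{sec:classes} proves Theorem~\ref{thm:classes}.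

\section{Reduction to ribbons}\label{sec:ribbons}

Let $h_m$ be the complete homogeneous symmetric function of degree $m$, with $h_0=1$ and $h_m=0$ for $m<0$. We use the Jacobi--Trudi formula $s_{\lambda/\mu}=\det(h_{\lambda_i-\mu_j-i+j})$ and the involution $\omega$ on symmetric functions, which sends $s_D$ to $s_{D^t}$, where $D^t$ is the transposed shape. Since $\omega$ permutes the Schur functions, it preserves $\ge_s$.

A \emph{composition} $\alpha=(\alpha_1,\dots,\alpha_m)$ of $N$ is a sequence of positive integers with sum $N$; its reversal is $\alpha^*$. Let $r_\alpha$ be the skew Schur function of the ribbon with row lengths $\alpha_1,\dots,\alpha_m$ from the top. In this ribbon the first cell of row $i$ lies above the last cell of row $i+1$, that is, $\mu_i+1=\lambda_{i+1}$. The numbers $a_{i-1}=\lambda_i-i$ and $a_i=\mu_i-i$ are therefore consistently defined, and the Jacobi--Trudi formula becomes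
\begin{equation}\label{eq:JT}
r_{(a_0-a_1,\;a_1-a_2,\;\dots,\;a_{m-1}-a_m)}=\det\bigl(h_{a_{i-1}-a_j}\bigr)_{i,j=1}^m
\end{equation}
for all integers $a_0>a_1>\dots>a_m$. The rows of this matrix carry the values $a_0,\dots,a_{m-1}$, and its columns carry the values $a_1,\dots,a_m$. Replacing $a_i$ by $-a_{m-i}$ reflects the matrix in its antidiagonal, so $r_\alpha=r_{\alpha^*}$: rotation by $180^\circ$ does not change the function. We also need the product formula
\begin{equation}\label{eq:product}
r_\alpha r_\beta=r_{\alpha\cdot\beta}+r_{\alpha\odot\beta},
\end{equation}
where $\alpha\cdot\beta$ is the concatenation and $\alpha\odot\beta$ is the \emph{near-concatenation}, in which the last part of $\alpha$ and the first part of $\beta$ are added. To see it, take semistandard fillings of the two ribbons, and compare the entry $x$ in the bottom left cell of the first with the entry $y$ in the top right cell of the second. If $x<y$, place $y$ below $x$; if $x\ge y$, place $y$ to the left of $x$.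

The \emph{support} of $s_D$ is the set of $\nu$ such that $s_\nu$ has a positive coefficient in $s_D$. If $s_D\ge_s s_{D'}$, the support of $s_D$ contains that of $s_{D'}$.

\begin{lemma}\label{lem:support}
Let $D$ be a skew shape. As $\nu$ ranges over the support of $s_D$, the maximum of $\nu_1$ is the number of nonempty columns of $D$, and the maximum of the number of parts of $\nu$ is the number of nonempty rows.
\end{lemma}

\begin{proof}
The $1$'s of a semistandard filling lie in distinct columns, so $\nu_1$ is at most the number of nonempty columns. Fill each column with $1,2,3,\dots$ from the top. The top cell of a column is weakly higher than the top cell of the column to its left, so rows increase weakly. Each entry $i+1$ has an entry $i$ directly above it, which is read earlier, so the reading word is a lattice word. This LR filling has a $1$ in every nonempty column. The second statement is the first one for $D^t$.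
\end{proof}

\begin{lemma}\label{lem:slide}
Let $D$ be a connected skew shape with $N$ cells, $C$ columns and row lengths $\alpha=(\alpha_1,\dots,\alpha_R)$ from the top. Then $s_D\le_s r_\alpha$. Moreover $C\le N-R+1$, with equality if and only if $D$ is a ribbon.
\end{lemma}

\begin{proof}
Number the nonempty rows $1,\dots,R$; row $i$ occupies the columns $\mu_i+1,\dots,\lambda_i$. Rows $i$ and $i+1$ share the columns $\mu_i+1,\dots,\lambda_{i+1}$, and connectedness forces their number $o_i=\lambda_{i+1}-\mu_i$ to be at least $1$. Then $C=\lambda_1-\mu_R=N-\sum_{i<R}o_i$, which gives the second statement.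

Let $T$ be an LR filling of $D$, and copy it row by row into the ribbon with row lengths $\alpha$. The reading word does not change. The only column conditions in the ribbon are that the first entry of row $i$ is smaller than the last entry of row $i+1$. They hold because the cell $(i+1,\mu_i+1)$ belongs to $D$ and
\[
T(i,\mu_i+1)<T(i+1,\mu_i+1)\le T(i+1,\lambda_{i+1}).
\]
So the LR fillings of $D$ inject into those of the ribbon, preserving content.
\end{proof}

\begin{lemma}\label{lem:P}
Let $N=R+S-1$. The diagram $P_{R,S}$ is a ribbon, and its row lengths read from the bottom form the composition $\pi=(\pi_1,\dots,\pi_R)$ of $N$ with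
\begin{equation}\label{eq:pi}
\pi_1+\dots+\pi_k=\Bigl\lfloor \frac{k(N+1)}{R}\Bigr\rfloor\qquad(0<k<R).
\end{equation}
Moreover $P_{R,S}^{\,t}=P_{S,R}$.
\end{lemma}

\begin{proof}
In this proof only, number the rows from the bottom, so that the cell in row $i$ and column $c$ has interior $(c-1,c)\times(i-1,i)$. The line $L$ has height in $(i-1,i)$ for $x\in((i-1)S/R,\,iS/R)$, so it meets this interior if and only if $c>(i-1)S/R$ and $c-1<iS/R$. The top left corner $(c-1,i)$ lies on $L$ if and only if $c-1=iS/R$, which for $c\le S$ forces $i<R$. Hence row $i$ occupies the columns from $\lfloor(i-1)S/R\rfloor+1$ to $\lfloor iS/R\rfloor+1$ if $i<R$, and to $S$ if $i=R$. Each row begins in the column where the row below it ends, so $P_{R,S}$ is a ribbon. The first $k<R$ rows have $\lfloor kS/R\rfloor+k=\lfloor k(S+R)/R\rfloor$ cells, and all rows together have $S+R-1$ cells.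

Transposition fixes the top left corner of the grid and exchanges horizontal with vertical distance from it. It sends the segment from the bottom left to the top right corner to the same segment of the transposed grid, and it sends top left corners of cells to top left corners of cells.
\end{proof}

The heart of the matter is the following statement, proved in Section~\ref{sec:line}.

\begin{theorem}\label{thm:ribbon}
For every composition $\alpha$ of $N$ with $R$ parts, $r_\alpha\le_s r_\pi=s_{P_{R,N-R+1}}$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:two} from Theorem~\ref{thm:ribbon}]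
Write $P_R=P_{R,N-R+1}$. Lemma~\ref{lem:slide} and Theorem~\ref{thm:ribbon} give $s_D\le_s r_\alpha\le_s s_{P_R}$. If $s_{P_R}\ge_s s_{P_{R'}}$, then containment of supports and Lemma~\ref{lem:support} give $R'\le R$ for the rows and $N-R'+1\le N-R+1$ for the columns, so $R=R'$. This proves incomparability. Every connected shape lies below some $[P_R]$, so every maximal class is one of these. Conversely, let $[D]\ge_s[P_R]$ with $D$ connected with $R'$ rows. Then $[P_{R'}]\ge_s[D]\ge_s[P_R]$, so $R'=R$ and the three classes are equal. Thus each $[P_R]$ is maximal.

For the corollary, $D^t$ is connected with $C$ rows, so $s_{D^t}\le_s s_{P_{C,N-C+1}}$. Apply $\omega$ and the last statement of Lemma~\ref{lem:P}.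
\end{proof}

By Lemma~\ref{lem:slide}, the two bounds of Corollary~\ref{cor:two} coincide exactly when $D$ is a ribbon.

\section{Moving one cell}\label{sec:exchange}

We want to pass from an arbitrary ribbon to $\pi$ by small steps, each going up in the order. The smallest step moves one cell from a row to an adjacent row. Two compositions of $N$ with $R$ parts related in this way have the form $\kappa+\mathbf e_k$ and $\kappa+\mathbf e_{k+1}$, where $\kappa$ is a composition of $N-1$ with $R$ parts, $0<k<R$, and $\mathbf e_k$ is the $k$th unit vector. The question is on which side of the cut between rows $k$ and $k+1$ the extra cell should go. Read $\kappa$ outward from the cut to obtain its two \emph{arms}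
\[
\beta=(\kappa_k,\kappa_{k-1},\dots,\kappa_1),\qquad \gamma=(\kappa_{k+1},\kappa_{k+2},\dots,\kappa_R),
\]
and write $\beta^+=\beta+\mathbf e_1$, $\gamma^+=\gamma+\mathbf e_1$. Apply \eqref{eq:product} at the cut. In both cases the near-concatenation has the same part $\kappa_k+\kappa_{k+1}+1$ and is the same composition, so it cancels. Using invariance under reversal for the left piece, we get
\begin{equation}\label{eq:cut}
r_{\kappa+\mathbf e_k}-r_{\kappa+\mathbf e_{k+1}}=r_{\beta^+}r_\gamma-r_\beta\,r_{\gamma^+}.
\end{equation}

For compositions $\beta$ with $m$ parts and $\gamma$ with $n$ parts, write $\beta\preceq\gamma$ if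
\begin{itemize}
\item[(a)] there is $i\le\min(m,n)$ with $\beta_j=\gamma_j$ for $j<i$ and $\beta_i<\gamma_i$, or
\item[(b)] $n\le m$ and $\beta_j=\gamma_j$ for $j\le n$.
\end{itemize}
This is the lexicographic order on the words obtained by appending a letter $\infty$ to each composition. In particular it is a total order.

\begin{proposition}[Head swap]\label{prop:swap}
If $\beta\preceq\gamma$, then $r_{\beta^+}r_\gamma\ge_s r_\beta\,r_{\gamma^+}$.
\end{proposition}

The proof occupies the next two sections. Together with \eqref{eq:cut}, applied as it stands or with the roles of the arms exchanged, it gives the exchange theorem.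

\begin{theorem}[Exchange]\label{thm:exchange}
Let $\kappa$ be a composition with $R$ parts, let $0<k<R$, and let $\beta,\gamma$ be the arms of $\kappa$ at $k$. If $\beta\preceq\gamma$, then $r_{\kappa+\mathbf e_k}\ge_s r_{\kappa+\mathbf e_{k+1}}$. If $\gamma\preceq\beta$, then $r_{\kappa+\mathbf e_{k}}\le_s r_{\kappa+\mathbf e_{k+1}}$.
\end{theorem}

One of the two hypotheses always holds. The extra cell belongs on the arm that is smaller at the first place where the arms differ, and everything beyond that place is irrelevant. If one arm ends before they differ, the cell belongs on the longer arm.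

\begin{example}\label{ex:five}
If $\beta=(p)$ and $\gamma=(q)$ with $p<q$, the difference in Proposition~\ref{prop:swap} is $h_{p+1}h_q-h_ph_{q+1}=s_{(q,p+1)}$ by the Jacobi--Trudi formula. The first cases with more structure have $N=5$ and $R=3$, where $\pi=(2,2,1)$.

Take $\kappa=(2,1,1)$ and $k=2$. The arms are $\beta=(1,2)$ and $\gamma=(1)$, case (b) holds, and
\[
r_{221}-r_{212}=(h_2h_2-h_4)h_1-(h_1h_2-h_3)h_2=h_3h_2-h_4h_1=s_{32}.
\]
The difference is nonzero, so the condition $n\le m$ in (b) cannot be dropped: with the arms exchanged the inequality is false.

Take $\kappa=(1,2,1)$ and $k=1$. The arms are $\beta=(1)$ and $\gamma=(2,1)$, case (a) holds, and $r_{221}-r_{131}=h_2r_{21}-h_1r_{31}$. All four factors are minors of the Jacobi--Trudi matrix of $s_{221}$,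
\begin{equation}\label{eq:X}
X=\begin{pmatrix}h_2&h_3&h_4\\ h_1&h_2&h_3\\ 0&1&h_1\end{pmatrix}.
\end{equation}
Write $\Delta_{I,J}$ for the minor with rows $I$ and columns $J$. Then $h_2r_{21}=x_{11}\Delta_{23,23}$ and $h_1r_{31}=x_{21}\Delta_{13,23}$, and expansion along the first column gives, for any $3\times 3$ matrix,
\begin{equation}\label{eq:laplace}
x_{11}\Delta_{23,23}-x_{21}\Delta_{13,23}=\det X-x_{31}\Delta_{12,23}.
\end{equation}
The negative term vanishes because $x_{31}=0$, and $r_{221}-r_{131}=s_{221}$. Finally $r_{131}-r_{212}=s_{32}-s_{221}$, so ribbons two moves apart need not be comparable.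
\end{example}

Identity \eqref{eq:laplace} is the model for the general proof. Both products are products of complementary minors of one matrix. Their difference expands into terms that are Schur-nonnegative up to sign, and the terms with a negative sign vanish because of the zeros in the matrix. For larger matrices the Laplace expansion is replaced by an expansion into Temperley--Lieb immanants.

\section{Temperley--Lieb immanants and a vanishing principle}\label{sec:TL}

Let $X$ be a $q\times q$ matrix. For $I,J\subseteq[q]=\{1,\dots,q\}$ with $|I|=|J|$, let $\Delta_{I,J}(X)$ be the minor with rows $I$ and columns $J$, both taken in increasing order, and let $\bar I,\bar J$ be the complements. Place $2q$ points $1,2,\dots,q,q',\dots,2',1'$ on a circle in this cyclic order; the \emph{row point} $i$ stands for row $i$ and the \emph{column point} $j'$ for column $j$. Let $\mathcal N_q$ be the set of noncrossing perfect matchings of these points. The pairs of a matching are its \emph{strands}. Noncrossing means that for each strand, the points on either of the two arcs between its ends are matched among themselves.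

The pair $(I,J)$ defines a coloring: the row point $i$ is white if $i\in I$ and black otherwise, and the column point $j'$ is black if $j\in J$ and white otherwise. So $\Delta_{I,J}$ uses the white rows and black columns, and $\Delta_{\bar I,\bar J}$ uses the black rows and white columns. A matching is \emph{compatible} with $(I,J)$ if each strand has a white end and a black end. We use two known theorems.

\begin{theorem}[Rhoades--Skandera \cite{RS05}]\label{thm:TL1}
There are functions $\mathrm{Imm}_\tau$, $\tau\in\mathcal N_q$, on $q\times q$ matrices such that for all $I,J$ with $|I|=|J|$,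
\[
\Delta_{I,J}(X)\,\Delta_{\bar I,\bar J}(X)=\sum_{\tau\ \mathrm{compatible\ with}\ (I,J)}\mathrm{Imm}_\tau(X).
\]
\end{theorem}

\begin{theorem}[Haiman \cite{Haiman}, Rhoades--Skandera \cite{RS06}]\label{thm:TL2}
If $X=(h_{\mu_i-\nu_j})_{i,j=1}^q$ with $\mu$ and $\nu$ weakly decreasing, then $\mathrm{Imm}_\tau(X)\ge_s0$ for every $\tau\in\mathcal N_q$.
\end{theorem}

Both facts are stated in \cite{LPP}. They show that one product of complementary minors dominates another whenever every matching compatible with the second coloring is compatible with the first. In our situation this containment fails, already for the matrix \eqref{eq:X}. We repair it by showing that the offending immanants are zero, and for this the freedom to recolor is the tool.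

\begin{lemma}[Vanishing principle]\label{lem:vanish}
Let $X$ be as in Theorem~\ref{thm:TL2} and let $\tau\in\mathcal N_q$.
\begin{itemize}
\item[(i)] If some points lie on distinct strands of $\tau$, then any assignment of colors to them extends to the coloring of a pair $(K,M)$ with which $\tau$ is compatible.
\item[(ii)] If $\tau$ is compatible with $(K,M)$ and $\Delta_{K,M}(X)\Delta_{\bar K,\bar M}(X)=0$, then $\mathrm{Imm}_\tau(X)=0$.
\item[(iii)] If two equal rows, or two equal columns, of $X$ are not joined by a strand of $\tau$, then $\mathrm{Imm}_\tau(X)=0$.
\end{itemize}
\end{lemma}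

\begin{proof}
(i) Give each strand one white and one black end, respecting the assignment. Let $K$ be the set of white rows and $M$ the set of black columns. There are $q$ white points, so $|K|+(q-|M|)=q$ and $|K|=|M|$.
(ii) By Theorems~\ref{thm:TL1} and~\ref{thm:TL2}, $\mathrm{Imm}_\tau(X)$ is a term of a sum of Schur-nonnegative functions that equals zero.
(iii) By (i), give both points the same color. Then one of the two minors has two equal rows or two equal columns, and (ii) applies.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[thick] (0,0)--(1.5,0) (0,-1)--(1.5,-1) (0,-2)--(1.5,-2);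
\draw[thick] (4,0) to[bend left=70] (4,-1) (5.5,0) to[bend right=70] (5.5,-1) (4,-2)--(5.5,-2);
\draw[thick] (8,0)--(9.5,-2) (8,-1) to[bend left=70] (8,-2) (9.5,0) to[bend right=70] (9.5,-1);
\foreach \x/\n in {0/0,4/1,8/2}{
  \node at (\x+0.75,-2.7) {$\tau_{\n}$};
  \foreach \i in {1,2,3}{
    \node[left] at (\x-0.1,1-\i) {$\i$};
    \node[right] at (\x+1.6,1-\i) {$\i'$};}
  \filldraw (\x,0) circle (0.1) (\x,-2) circle (0.1) (\x+1.5,0) circle (0.1);
  \filldraw[fill=white] (\x,-1) circle (0.1) (\x+1.5,-1) circle (0.1) (\x+1.5,-2) circle (0.1);}
\end{tikzpicture}
\caption{Three noncrossing matchings of the points $1,2,3,3',2',1'$, colored by the pair $(\{2\},\{1\})$. The matchings $\tau_1$ and $\tau_2$ are compatible with this coloring. After the colors of the points $1$ and $2$ are exchanged, $\tau_0$ and $\tau_1$ are the compatible ones.}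
\label{fig:TL}
\end{figure}

\begin{example}\label{ex:TL}
Return to \eqref{eq:laplace}. Of the five matchings in $\mathcal N_3$, those compatible with $(\{2\},\{1\})$ are $\tau_1,\tau_2$ and those compatible with $(\{1\},\{1\})$ are $\tau_0,\tau_1$ (Figure~\ref{fig:TL}). The left side of \eqref{eq:laplace} is therefore $\mathrm{Imm}_{\tau_0}-\mathrm{Imm}_{\tau_2}$. Only $\tau_0$ is compatible with $([3],[3])$, so $\mathrm{Imm}_{\tau_0}=\det X$. In $\tau_2$ the points $1,2,1'$ lie on distinct strands; color them white. This is the coloring of $(\{1,2\},\{2,3\})$, only $\tau_2$ is compatible with it, and so $\mathrm{Imm}_{\tau_2}=\Delta_{12,23}\,x_{31}$. The recoloring has removed from the minor $\Delta_{\bar K,\bar M}$ every row that has a nonzero entry in column $1$, while keeping column $1$ in it. The general proof does the same with several columns at once.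
\end{example}

\section{Proof of the head swap inequality}\label{sec:swap}

\begin{proof}[Proof of Proposition~\ref{prop:swap}]
Let $\beta$ have $m$ parts and $\gamma$ have $n$ parts. Fix an integer $u$ exceeding the sum of all parts, and put $a_j=u-(\beta_1+\dots+\beta_j)$ and $b_j=u-(\gamma_1+\dots+\gamma_j)$. Then $u>a_1>\dots>a_m>0$ and $u>b_1>\dots>b_n>0$. The hypothesis reads: (a) $a_j=b_j$ for $j<i$ and $a_i>b_i$, for some $i\le\min(m,n)$; or (b) $n\le m$ and $a_j=b_j$ for $j\le n$.

\emph{The matrix.} By \eqref{eq:JT}, $r_\beta$ is the determinant with row values $u,a_1,\dots,a_{m-1}$ and column values $a_1,\dots,a_m$, and $r_{\beta^+}$ is obtained by replacing $u$ with $u+1$; the same holds for $\gamma$ and the $b_j$. Let $q=m+n$ and $X=(h_{\mu_i-\nu_j})_{i,j=1}^q$, where $\mu$ is the weakly decreasing arrangement of $u+1,u,a_1,\dots,a_{m-1},b_1,\dots,b_{n-1}$ and $\nu$ is that of $a_1,\dots,a_m,b_1,\dots,b_n$. Rows $1$ and $2$ have the values $u+1$ and $u$. A value occurs at most twice among the rows; if it does, the two rows are equal and adjacent, and we assign one to the $a$'s and one to the $b$'s. The same applies to columns. Let $I$ consist of row $2$ and the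 rows of $a_1,\dots,a_{m-1}$, and let $J$ consist of the columns of $a_1,\dots,a_m$. Let $I'$ be $I$ with $2$ replaced by $1$. Then
\[
r_\beta\,r_{\gamma^+}=\Delta_{I,J}\Delta_{\bar I,\bar J},\qquad r_{\beta^+}r_\gamma=\Delta_{I',J}\Delta_{\overline{I'},\bar J}.
\]
In the coloring $\mathcal Q$ of $(I,J)$, the point $1$ is black, the point $2$ is white, the rows of the $a$'s are white and the columns of the $a$'s are black. The coloring of $(I',J)$ differs only in that the colors of $1$ and $2$ are exchanged. A matching that is compatible with $\mathcal Q$ and joins $1$ to $2$ is therefore compatible with both colorings. By Theorems~\ref{thm:TL1} and~\ref{thm:TL2} it suffices to prove: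
\begin{quote}
if $\tau$ is compatible with $\mathcal Q$ and does not join $1$ to $2$, then $\mathrm{Imm}_\tau(X)=0$.
\end{quote}
Suppose that $\tau$ is such a matching and $\mathrm{Imm}_\tau(X)\ne0$. By Lemma~\ref{lem:vanish}(iii), every pair of equal rows and every pair of equal columns is a strand of $\tau$. Call these strands \emph{cups}.

\emph{Case (a).} Put $\xi=a_i$, and call a row or column \emph{high} if its value is at least $\xi$. Since $b_i<\xi$, the high rows are $1$, $2$, the cups $\{2j+1,2j+2\}$ of value $a_j=b_j$ for $1\le j<i$, and, if $i<m$, the row $2i+1$ of value $\xi$. The high columns are the cups $\{(2j-1)',(2j)'\}$ for $1\le j<i$ and the column $(2i-1)'$ of value $\xi$. Put $x=(2i-1)'$ and $y=2i+1$. Going around the circle one meets $x$, column cups, $1$, $2$, row cups, $y$, and in $\mathcal Q$ the points $x,1,2,y$ are black, black, white, white. If $i=m$, omit $y$ here and below.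

No strand of $\tau$ joins two of these four points. The strand $\{1,2\}$ is excluded by assumption. The strands $\{x,1\}$ and $\{2,y\}$ have ends of one color. A strand $\{1,y\}$ would cut off an arc containing only cups and the point $2$, which would have no partner; a strand $\{x,2\}$ would do the same to the point $1$. A strand $\{x,y\}$ would cut off an arc containing only cups, $1$ and $2$, and would force the strand $\{1,2\}$.

By Lemma~\ref{lem:vanish}(i), $\tau$ is compatible with a pair $(K,M)$ that colors $x,1,2,y$ white. The minor $\Delta_{\bar K,\bar M}$ uses the black rows and the white columns. Its high columns are $x$ and one from each column cup, $i$ in all. Its high rows are one from each row cup, $i-1$ in all. A row that is not high has value less than $\xi$, so its entry in a high column is $h_d$ with $d<0$, which is zero. Thus $i$ columns of the minor have all their nonzero entries in $i-1$ rows, and $\Delta_{\bar K,\bar M}(X)=0$. Lemma~\ref{lem:vanish}(ii) gives $\mathrm{Imm}_\tau(X)=0$, a contradiction.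

\emph{Case (b).} Now every row and every column that carries some $b_j$ lies in a cup. The points outside cups are, in cyclic order: $1$ (black), $2$ (white), the rows of $a_n,\dots,a_{m-1}$ (white), and the columns of $a_m,\dots,a_{n+1}$ (black). The black point $1$ is joined to a white point outside the cups and different from $2$, so to the row of some $a_p$ with $n\le p\le m-1$. The arc that this strand cuts off on the side of $2$ contains cups and a nonempty set of white points, which would have to be matched among themselves. This contradicts compatibility with $\mathcal Q$.
\end{proof}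

\begin{remark}
The direction of the inequality $a_i>b_i$ enters through the colors: it makes $x$ and $y$ belong to the $a$'s, which excludes the strands $\{x,1\}$ and $\{2,y\}$. In case (b), $n\le m$ makes all unpaired rows white. The values below $\xi$ are used only through the zeros that they produce, which is why the parts of the arms after the first difference play no role.
\end{remark}

\section{Straightening a ribbon}\label{sec:line}

We prove Theorem~\ref{thm:ribbon}. For $R=1$ there is only one composition, so let $R\ge2$. Moving a cell between rows $k$ and $k+1$ changes the partial sum $\alpha_1+\dots+\alpha_k$ by one and no other partial sum, and comparing the arms amounts to comparing partial sums at equal distance from $k$. So Theorem~\ref{thm:exchange} becomes a condition on second differences. Case (b) of the order $\preceq$ breaks a tie against the arm that ends first. It can be absorbed by pushing the two end values outward by $\frac12$. Define the \emph{heights} of a composition $\alpha$ of $N$ with $R$ parts by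
\[
y_0=-\tfrac12,\qquad y_k=\alpha_1+\dots+\alpha_k\quad(0<k<R),\qquad y_R=N+\tfrac12,
\]
and for $0<k<R$ and $1\le j\le\min(k,R-k)$ put
\[
d_j(k)=y_{k-j}+y_{k+j}-2y_k .
\]
This number lies in $\mathbb Z+\frac12$ if exactly one of $k-j$, $k+j$ is an end ($0$ or $R$), and in $\mathbb Z$ otherwise. The heights of $\alpha^*$ are $\tilde y_k=N-y_{R-k}$ for all $0\le k\le R$, so $\tilde d_j(R-k)=-d_j(k)$.

\begin{lemma}\label{lem:move}
Let $0<k<R$.
\begin{itemize}
\item[(i)] If all $d_j(k)$ equal $1$, or the first $d_j(k)\neq1$ is greater than $1$, then raising $y_k$ by $1$ gives a composition $\alpha'$ with $r_{\alpha'}\ge_s r_\alpha$.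
\item[(ii)] If all $d_j(k)$ equal $-1$, or the first $d_j(k)\ne-1$ is less than $-1$, then lowering $y_k$ by $1$ gives a composition $\alpha'$ with $r_{\alpha'}\ge_s r_\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (ii) is part (i) for $\alpha^*$ at $R-k$. For (i), let $c_j=-\frac12$ if $j=k<R-k$, let $c_j=\frac12$ if $j=R-k<k$, and let $c_j=0$ otherwise. Then $\alpha_{k+1}-\alpha_k=d_1(k)-c_1\ge\frac12$, so $\alpha_{k+1}\ge2$ and $\kappa=\alpha-\mathbf e_{k+1}$ is a composition. We have $\alpha=\kappa+\mathbf e_{k+1}$ and $\alpha'=\kappa+\mathbf e_k$, and the arms $\beta,\gamma$ of $\kappa$ at $k$ satisfy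
\[
d_j(k)-1=(\gamma_1+\dots+\gamma_j)-(\beta_1+\dots+\beta_j)+c_j ,
\]
where $c_j=0$ except possibly for the last $j$. If all $d_j(k)$ equal $1$, the last $c_j$ is an integer, so $k=R-k$ and $\beta=\gamma$. Otherwise let $i$ be the first index with $d_i(k)\neq 1$. Then $\beta_j=\gamma_j$ for $j<i$ and $\gamma_i-\beta_i+c_i>0$. Either $\gamma_i>\beta_i$, which is case (a), or $\gamma_i=\beta_i$ and $c_i=\frac12$, so that $i=R-k<k$ and $\gamma$ is an initial segment of $\beta$, which is case (b). In all cases $\beta\preceq\gamma$, and Theorem~\ref{thm:exchange} applies.
\end{proof}

The moves raise a height where the sequence is convex and lower it where it is concave, so they push the heights toward the line through $(0,-\frac12)$ and $(R,N+\frac12)$. Its slope is $t=(N+1)/R$, the number that appears in \eqref{eq:pi}. Let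
\[
f(k)=y_k-\bigl(tk-\tfrac12\bigr)
\]
be the deviation from this line. Then $f(0)=f(R)=0$ and $d_j(k)=f(k-j)+f(k+j)-2f(k)$, and reversal replaces $f(k)$ by $-f(R-k)$. Call $\alpha$ \emph{balanced} if $|f(k)|\le\frac12$, that is, $tk-1\le y_k\le tk$, for all $0<k<R$.

\begin{lemma}\label{lem:balanced}
For every $\alpha$ there is a balanced composition $\alpha'$ of $N$ with $R$ parts such that $r_{\alpha'}\ge_s r_\alpha$.
\end{lemma}

\begin{proof}
Let $\alpha$ be unbalanced. We find a move that does not decrease $r_\alpha$ and strictly decreases $\Phi=\sum_k|f(k)|$; since there are finitely many compositions, the lemma follows. Reversal preserves $r_\alpha$, $\Phi$ and being balanced, so we may assume that $M=\max_k f(k)>\frac12$. Let $k$ be the least index with $f(k)=M$. We claim that $d_j(k)\le-1$ for all $j$. If neither $k-j$ nor $k+j$ is an end, then $f(k-j)<M$ by the choice of $k$ and $f(k+j)\le M$, so the integer $d_j(k)$ is negative. If exactly one is an end, then $d_j(k)\le 0+M-2M<-\frac12$, and $d_j(k)\in\mathbb Z+\frac12$ gives $d_j(k)\le-\frac32$. If both are ends, then $d_j(k)=-2M<-1$. So Lemma~\ref{lem:move}(ii) allows us to lower $y_k$, and $|M-1|<M$ because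 $M>\frac12$.
\end{proof}

For example, let $\alpha=(4,1,1,3)$, so $t=\frac52$ and $(f(1),f(2),f(3))=(2,\frac12,-1)$. Lowering $y_1$ twice and raising $y_3$ once gives $(3,2,1,3)$, $(2,3,1,3)$ and $(2,3,2,2)$, the composition of $P_{4,6}$.

\subsection*{Ties}
Let $g=\gcd(R,N+1)$ and $R=gR'$. Then $tk\in\mathbb Z$ if and only if $R'\mid k$. Let $\alpha$ be balanced. If $R'\nmid k$, the interval $[tk-1,tk]$ contains one integer, and $y_k=\lfloor tk\rfloor$. If $k=iR'$ with $0<i<g$, there are two choices, recorded by the sign $\varepsilon_i=2f(iR')\in\{+1,-1\}$. So $\alpha$ is determined by $\varepsilon=(\varepsilon_1,\dots,\varepsilon_{g-1})$. By \eqref{eq:pi}, the vector with all signs $+1$ is $\pi$. Reversal replaces $\varepsilon_i$ by $-\varepsilon_{g-i}$, so the vector with all signs $-1$ is $\pi^*$. As $r_\pi=r_{\pi^*}$, it suffices to reach either constant vector. The same formula $\varepsilon_i=2f(iR')$ gives $\varepsilon_0=\varepsilon_g=0$.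

\begin{lemma}\label{lem:sign}
Let $\alpha$ be balanced, let $0<i<g$ and $\eta\in\{+1,-1\}$, and put $\sigma_l=\varepsilon_{i-l}+\varepsilon_{i+l}$ for $1\le l\le\min(i,g-i)$. If all $\sigma_l$ are zero, or the first nonzero $\sigma_l$ has the sign of $\eta$, then setting $\varepsilon_i:=\eta$ gives a balanced composition $\alpha'$ with $r_{\alpha'}\ge_s r_\alpha$.
\end{lemma}

\begin{proof}
Assume $\varepsilon_i=-\eta$, as otherwise nothing changes, and let $k=iR'$. If $j=lR'$, then $d_j(k)=\frac12\sigma_l-\varepsilon_i=\eta+\frac12\sigma_l$. If $R'\nmid j$, then $k\pm j$ are not multiples of $R'$ and in particular not ends. Since $tk\in\mathbb Z$ and $tj\notin\mathbb Z$, we get $y_{k-j}+y_{k+j}=\lfloor tk-tj\rfloor+\lfloor tk+tj\rfloor=2tk-1$, while $2y_k=2tk-1+\varepsilon_i$; so $d_j(k)=\eta$. Hence all $d_j(k)$ equal $\eta$, or the first $d_j(k)-\eta\ne0$ has the sign of $\eta$. This is the hypothesis of Lemma~\ref{lem:move}(i) if $\eta=+1$ and of (ii) if $\eta=-1$, and the move changes $f(k)$ from $-\eta/2$ to $\eta/2$.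
\end{proof}

The rule does not let us choose the final sign in advance. For $N=9$ and $R=5$ we have $t=2$ and $g=5$, and $(2,1,2,2,2)$ has $\varepsilon=(+,-,-,-)$. At $i=2$ we find $\sigma_1=0$ and $\sigma_2=-1$, so the rule does not extend the initial run of $+$. At $i=1$ we find $\sigma_1=-1$, so the run can be flipped instead, which gives $\pi^*=(1,2,2,2,2)$. One of these two alternatives is always available.

\begin{proof}[Proof of Theorem~\ref{thm:ribbon}]
By Lemma~\ref{lem:balanced} we may assume that $\alpha$ is balanced. Suppose that $\varepsilon$ is not constant, say $\varepsilon_1=\dots=\varepsilon_p=\eta$ and $\varepsilon_{p+1}=-\eta$ with $1\le p<g-1$. We show that moves as in Lemma~\ref{lem:sign} lengthen the initial constant run. Consider the numbers $\sigma_l$ for $i=p+1$. If all vanish, or the first nonzero one has the sign of $\eta$, set $\varepsilon_{p+1}:=\eta$, and the run is longer.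

Otherwise the first nonzero $\sigma_l$ has the sign of $-\eta$. For $l\le p$ we have $\sigma_l=\eta+\varepsilon_{p+1+l}\in\{0,\eta,2\eta\}$, which does not have that sign. As $l\le i=p+1$, the first nonzero term is $\sigma_{p+1}=\varepsilon_0+\varepsilon_{2p+2}$. It follows that $\varepsilon_{2p+2}=-\eta$, so $2p+2<g$, and that $\varepsilon_{p+1+l}=-\eta$ for $1\le l\le p$. Thus $\varepsilon_{p+1}=\dots=\varepsilon_{2p+2}=-\eta$. Now set $\varepsilon_i:=-\eta$ for $i=p,p-1,\dots,1$ in this order. When $\varepsilon_i$ is treated, $\varepsilon_1=\dots=\varepsilon_i=\eta$ and $\varepsilon_{i+1}=\dots=\varepsilon_{2p+2}=-\eta$, and $l$ ranges up to $i$ because $2i<g$. So $\sigma_l=0$ for $l<i$ and $\sigma_i=\varepsilon_0+\varepsilon_{2i}=-\eta$, and Lemma~\ref{lem:sign} allows the move. At the end the initial run has length at least $2p+2$.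

After finitely many rounds $\varepsilon$ is constant, and no move has decreased the ribbon function in the order $\ge_s$. Hence $r_\alpha\le_s r_\pi$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:two}.

\section{The shapes in a maximal class}\label{sec:classes}

To prove Theorem~\ref{thm:classes} we need to know when two ribbons have the same Schur function. For compositions $\alpha=(\alpha_1,\dots,\alpha_p)$ and $\beta$ let
\[
\alpha\circ\beta=\beta^{\odot\alpha_1}\cdot\beta^{\odot\alpha_2}\cdots\beta^{\odot\alpha_p},
\]
where $\beta^{\odot a}$ is the near-concatenation of $a$ copies of $\beta$. View a composition of $n$ as $n$ cells in a line, with each gap between neighbors marked ``cut'' or ``join''. Then $\alpha\circ\beta$ replaces each cell of $\alpha$ by a copy of $\beta$ and keeps the marks of $\alpha$ between the copies. This description shows that $\circ$ is associative and that $(\alpha\circ\beta)^*=\alpha^*\circ\beta^*$.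

\begin{theorem}[Billera--Thomas--van Willigenburg \cite{BTvW}]\label{thm:BTvW}
For compositions $\delta$ and $\gamma$, we have $r_\gamma=r_\delta$ if and only if $\delta=\beta_1\circ\dots\circ\beta_k$ and $\gamma=\gamma_1\circ\dots\circ\gamma_k$ for some compositions $\beta_i,\gamma_i$ with $\gamma_i\in\{\beta_i,\beta_i^*\}$ for all $i$.
\end{theorem}

For instance, $(1,2)\circ(1,2)=(1,2,1,3,2)$ and $(2,1)\circ(1,2)=(1,3,2,1,2)$ have the same ribbon function and are not reversals of each other. The part $3$ is the sum of the first and last parts of $(1,2,1,3,2)$. A composition with no part this large admits no such coincidence.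

\begin{lemma}\label{lem:rigid}
Let $\delta$ be a composition in which the sum of the first and last parts exceeds every part. If $r_\gamma=r_\delta$, then $\gamma\in\{\delta,\delta^*\}$.
\end{lemma}

\begin{proof}
We first note that if $\varphi\circ\psi$ has all parts equal to $1$, then so do $\varphi$ and $\psi$. Indeed, a part of $\varphi$ that is at least $2$ produces a near-concatenation and so a part at least $2$; and if all parts of $\varphi$ are $1$, then $\varphi\circ\psi$ is a concatenation of copies of $\psi$.

Take factorizations as in Theorem~\ref{thm:BTvW}, and show $\gamma\in\{\delta,\delta^*\}$ by induction on $k$. The case $k=1$ is the hypothesis on $\gamma_1$. For $k\ge2$ put $\varphi=\beta_1\circ\dots\circ\beta_{k-1}$ and $\varphi'=\gamma_1\circ\dots\circ\gamma_{k-1}$.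

If $\beta_k=(b)$ has one part, then $\delta$ and $\gamma$ arise from $\varphi$ and $\varphi'$ by multiplying all parts by $b$. So $\varphi$ satisfies the hypothesis of the lemma, $\varphi'\in\{\varphi,\varphi^*\}$ by induction, and $\gamma\in\{\delta,\delta^*\}$.

If $\beta_k$ has at least two parts, its first and last parts are the first and last parts of $\delta$. A part of $\varphi$ that is at least $2$ would make their sum a part of $\delta$, against the hypothesis. So all parts of $\varphi$ are $1$. By the first paragraph, applied repeatedly, the same holds for $\beta_1,\dots,\beta_{k-1}$, and therefore $\varphi'=\varphi=\varphi^*$. Hence $\gamma=\varphi\circ\beta_k=\delta$ or $\gamma=\varphi^*\circ\beta_k^*=\delta^*$.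
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classes}]
Let $S=N-R+1$. By Lemma~\ref{lem:support}, $D$ has $R$ rows and $S$ columns, so it is a ribbon by Lemma~\ref{lem:slide}. If $R=1$ or $S=1$, then $D$ is a single row or column and equals $P_{R,S}$. Let $R,S\ge2$. Transposition commutes with rotation, $s_{D^t}=\omega s_D$, and $P_{R,S}^{\,t}=P_{S,R}$, so we may assume $R\le S$. Then $t=(R+S)/R\ge2$.

By \eqref{eq:pi}, $\pi_k=\lfloor tk\rfloor-\lfloor t(k-1)\rfloor\le\lceil t\rceil$ for $k<R$, with $\pi_1=\lfloor t\rfloor$, and $\pi_R=N-\lfloor N+1-t\rfloor=\lceil t\rceil-1$. Since $\lfloor t\rfloor\ge2$, the sum $\pi_1+\pi_R=\lfloor t\rfloor+\lceil t\rceil-1$ exceeds $\lceil t\rceil$ and hence every part. (This is where $t\ge2$ is needed: $P_{3,2}$ has $\pi=(1,2,1)$.) Let $\gamma$ be the row lengths of $D$ read from the bottom. Then $r_\gamma=s_D=r_\pi$, and Lemma~\ref{lem:rigid} gives $\gamma=\pi$ or $\gamma=\pi^*$. A ribbon is determined up to translation by its row lengths, so $D$ is $P_{R,S}$ or its rotation by $180^\circ$.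
\end{proof}

\begin{thebibliography}{9}

\bibitem{BTvW}
Billera, Thomas and van Willigenburg, Adv. Math. 204 (2006).

\bibitem{Haiman}
Haiman, J. Amer. Math. Soc. 6 (1993).

\bibitem{LPP}
Lam, Postnikov and Pylyavskyy, \emph{Schur positivity and Schur log-concavity}, Amer. J. Math. 129 (2007).

\bibitem{RS05}
Rhoades and Skandera, \emph{Temperley--Lieb immanants}, Ann. Comb. 9 (2005).

\bibitem{RS06}
Rhoades and Skandera, J. Algebra 304 (2006).

\bibitem{TvW}
Foster Tom and Stephanie van Willigenburg, \emph{Necessary conditions for Schur-maximality}, arXiv:1711.10000 (2017).

\end{thebibliography}
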